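# A regular foliation on a projective fourfold that kills the square of an ample class

## 1. Triples $(x,v,V)$ over the ball

Let $W=\mathbb C^3$ with the Hermitian form
$$\langle w,w\rangle=|w_1|^2+|w_2|^2-|w_0|^2 ,$$
and write $\mathbb P(\cdot)$ for the space of *lines* in a vector space or vector bundle. The negative lines form the ball
$$\mathbb B=\{[x]\in\mathbb P(W):\langle x,x\rangle<0\},$$
since we may normalize $x=(1,z_1,z_2)$ and the condition becomes $|z|<1$. The group $SU(2,1)$ acts transitively on $\mathbb B$. Consider the set of triples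
$$\hat X=\{(x,v,V):\ x\in\mathbb B,\ v\in\mathbb P(W),\ V\in Gr(2,W),\ x\subset V,\ v\subset V\}.$$
So $x$ is a point of the ball, $v$ is any point of the projective plane, and $V$ is a projective line through both. If $v\ne x$ then $V$ is determined. If $v=x$ then $V$ moves in a $\mathbb P^1$.

Now look at the map
$$g:\hat X\to\mathbb P(W),\qquad (x,v,V)\mapsto v .$$

**It is a submersion.** $\hat X$ is open in $M=\{(x,v,V)\in\mathbb P(W)^2\times Gr(2,W):x,v\subset V\}$. Forgetting $x$, and then $V$, gives $M\to\{(v,V):v\subset V\}\to\mathbb P(W)$. The first map has fibers $\mathbb P(V)$, the second has fibers $\mathbb P(W/v)$, and both are projective line bundles. Hence $M$ is a complex manifold of dimension $4$, the map $M\to \mathbb P(W)$ is a submersion, and so is its restriction $g$ to the open set $\hat X$.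

**Its fibers.** If $v\notin\mathbb B$, the fiber $g^{-1}(v)$ is a copy of $\mathbb B$, because $V=x+v$ is determined. If $v\in\mathbb B$, the fiber is $\mathbb B$ blown up at the point $v$.

Let $\Gamma\subset SU(2,1)$ be a torsion-free cocompact discrete subgroup. Such groups exist by Borel (*Compact Clifford–Klein forms of symmetric spaces*, Topology 1963) and Selberg's lemma. The stabilizer in $\Gamma$ of a point of $\mathbb B$ is the intersection of a discrete group with a compact one, hence finite, hence trivial. So $\Gamma$ acts freely and properly on $\mathbb B$, and therefore on $\hat X$, which maps equivariantly to $\mathbb B$. Put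
$$B=\Gamma\backslash\mathbb B,\qquad X=\Gamma\backslash\hat X .$$
$B$ is a compact complex surface and $X$ is a compact complex fourfold. The map $g$ is $\Gamma$-equivariant, so $\ker dg$ descends to an involutive rank $2$ subbundle $T_{\mathcal F}\subset T_X$, with normal bundle $N=T_X/T_{\mathcal F}$, the descent of $g^*T_{\mathbb P(W)}$. The fibers of $g$ become the leaves of a foliation $\mathcal F$ on $X$ of dimension $2$ and codimension $2$.

What is this for? It is a counterexample to a conjecture that says, roughly, that the volume form of a Kähler metric along the leaves of a smooth foliation can never be cohomologically trivial.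

## 2. Cohomologically Kähler foliations

Throughout, $\mathsf X$ is a compact Kähler manifold of dimension $n$.

**Definition (foliation).** A foliation $\mathcal F$ on $\mathsf X$ is a saturated, involutive coherent subsheaf $T_{\mathcal F}\subset T_{\mathsf X}$, where saturated means that $T_{\mathsf X}/T_{\mathcal F}$ is torsion-free. It is **regular** if $T_{\mathcal F}$ is a holomorphic subbundle of $T_{\mathsf X}$.

For a regular foliation, write $p=\dim\mathcal F=\operatorname{rk}T_{\mathcal F}$, $q=n-p$, and $N=T_{\mathsf X}/T_{\mathcal F}$. By the Frobenius theorem the leaves are locally the fibers of a submersion to an open set of $\mathbb C^q$. Example: the fibers of a global submersion $\mathsf X\to Z$.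

Let $\omega_{\mathcal F}=(\wedge^pT_{\mathcal F})^*$. Dualizing $\wedge^pT_{\mathcal F}\to\wedge^pT_{\mathsf X}$ gives $\Omega^p_{\mathsf X}\to\omega_{\mathcal F}$ (restrict a $p$-form to the leaves), and hence a map $H^p(\mathsf X,\Omega^p_{\mathsf X})\to H^p(\mathsf X,\omega_{\mathcal F})$.

**Definition (cohomologically Kähler).** $\mathcal F$ is cohomologically Kähler if for every Kähler class $\gamma\in H^1(\mathsf X,\Omega^1_{\mathsf X})$ the image of $\gamma^p$ in $H^p(\mathsf X,\omega_{\mathcal F})$ is nonzero.

Two facts about regular foliations on compact Kähler manifolds are known and may be used.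

* **Fact (i).** Regular codimension one foliations are cohomologically Kähler.
* **Fact (ii).** If $\mathcal F$ is regular and $T_{\mathsf X}=T_{\mathcal F}\oplus E'$ for a holomorphic subbundle $E'\subset T_{\mathsf X}$, then $\mathcal F$ is cohomologically Kähler.

**Conjecture.** Every regular foliation on a compact Kähler manifold is cohomologically Kähler.

The source of the problem is Stéphane Druel, Jorge Vitório Pereira, Brent Pym, Frédéric Touzet, "Numerically flat foliations and holomorphic Poisson geometry", arXiv:2411.08806 (2024). We shall prove three statements.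

**Theorem A.** There are a smooth projective fourfold $X$, a regular foliation $\mathcal F$ on $X$ with $\dim\mathcal F=\operatorname{codim}\mathcal F=2$, and an ample class $\gamma$ on $X$ such that $\gamma^2$ maps to $0$ in $H^2(X,\omega_{\mathcal F})$. Hence $\mathcal F$ is not cohomologically Kähler, and the conjecture is false.

**Theorem B.** Fix $p,q\ge0$. Every regular foliation of dimension $p$ and codimension $q$ on a compact Kähler manifold is cohomologically Kähler if and only if $p\le1$ or $q\le1$. When $p,q\ge2$ there are projective counterexamples. In particular the conjecture holds for $\dim\mathsf X\le3$ and fails in every dimension $\ge4$.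

**Theorem C.** On the $X$ of Theorem A there are explicit classes $h,\zeta,\omega\in H^{1,1}(X)$ such that $\gamma=sh+t\zeta+u\omega$ ($s,t,u\in\mathbb R$) is Kähler iff $s>0$, $t>0$, $u+t>s$. For such $\gamma$, the image of $\gamma^2$ in $H^2(X,\omega_{\mathcal F})$ is zero iff $u=0$. For example, $\gamma=h+2\zeta$ is the class of an ample line bundle with $\gamma^2\mapsto0$.

We use freely that on a compact Kähler manifold $H^k(\Omega^k)=H^{k,k}$, compatibly with products up to nonzero constants, which never matter for vanishing.

## 3. Compact leaves, tori, curves, and where taking powers stops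

**A compact leaf.** Let $\mathcal F$ be regular with a compact leaf $L$. Restriction gives $H^p(\mathsf X,\omega_{\mathcal F})\to H^p(L,K_L)$, and $\gamma^p$ goes to $(\gamma|_L)^p$, which is nonzero because $\int_L\gamma^p>0$. So $\mathcal F$ is cohomologically Kähler. This covers the fibers of a submersion, and it tells us that a counterexample has no compact leaf.

**A linear foliation on a torus.** Let $\mathsf X=\mathbb C^n/\Lambda$ and let $T_{\mathcal F}$ be spanned by $\partial_1,\dots,\partial_p$, possibly with dense leaves. Represent $\gamma$ by a constant form $i\sum g_{ab}\,dz_a\wedge d\bar z_b$ with $(g_{ab})$ positive definite. Its restriction to the leaves is $i\sum_{a\le p}\sum_b g_{ab}\,dz_a|_{\mathcal F}\otimes d\bar z_b$, and its $p$-th power is a nonzero multiple of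
$$(dz_1\wedge\dots\wedge dz_p)|_{\mathcal F}\otimes\bigwedge_{a\le p}\Big(\sum_b g_{ab}\,d\bar z_b\Big).$$
The first $p$ rows of $(g_{ab})$ are independent and constant $(0,p)$-forms inject into $H^p(\mathsf X,\mathcal O)$, so the class is nonzero. This agrees with fact (ii).

**The cases $p=0$ and $q=0$.** If $p=0$, then $\gamma^0=1\neq0$ in $H^0(\mathsf X,\mathcal O)$. If $q=0$, then $\omega_{\mathcal F}=K_{\mathsf X}$ and $\gamma^n\ne0$ in $H^n(\mathsf X,K_{\mathsf X})$.

**The case $p=1$.** Suppose a Kähler class $\gamma$ maps to $0$ in $H^1(\mathsf X,T_{\mathcal F}^*)$. The exact sequence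
$$0\to N^*\to\Omega^1_{\mathsf X}\to T^*_{\mathcal F}\to0$$
shows that $\gamma$ is the image of some $\nu\in H^1(\mathsf X,N^*)$. Then $\gamma^n$ is the image of $\nu^n\in H^n(\mathsf X,\Lambda^nN^*)$. But $N^*$ has rank $n-1$, so $\Lambda^nN^*=0$ and $\gamma^n=0$. This contradicts $\int_{\mathsf X}\gamma^n>0$. So regular foliations of dimension $1$ are cohomologically Kähler.

**The same argument for larger $p$.** The sensible thing is to repeat this. The kernel of $\Omega^p_{\mathsf X}\to\omega_{\mathcal F}$ is $N^*\wedge\Omega^{p-1}_{\mathsf X}$, the forms having at least one factor from $N^*$. If $\gamma^p\mapsto0$, then $\gamma^p$ lifts to $H^p(\mathsf X,N^*\wedge\Omega^{p-1}_{\mathsf X})$, so $\gamma^{pk}$ lifts to cohomology with values in forms having at least $k$ factors from $N^*$. For $k=q+1$ there are no such nonzero forms, so $\gamma^{p(q+1)}=0$. This is a contradiction only if $p(q+1)\le n=p+q$, that is, $pq\le q$, that is, $p\le1$ or $q=0$. For $p=q=2$ it yields $\gamma^6=0$ on a fourfold, which is no information. In other words, for $p\ge2$ the lift of $\gamma^p$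 provides *one* conormal factor among $p$, and that is too few. The case $q=1$, $p\ge2$ is out of reach of this argument too; it is fact (i).

## 4. Testing vanishing against $H^q(\mathsf X,\det N^*)$

To decide whether a class in $H^p(\mathsf X,\omega_{\mathcal F})$ vanishes, we look at the dual space. Let $\mathcal F$ be a regular foliation on $\mathsf X$.

**Lemma 1.** Let $\alpha\in H^p(\mathsf X,\Omega^p_{\mathsf X})$, with image $\bar\alpha\in H^p(\mathsf X,\omega_{\mathcal F})$. Then $\bar\alpha=0$ if and only if $\alpha\cup\beta=0$ in $H^n(\mathsf X,K_{\mathsf X})\cong\mathbb C$ for all $\beta\in H^q(\mathsf X,\det N^*)$, where $\cup$ is induced by the wedge product $\Omega^p_{\mathsf X}\otimes\det N^*\to K_{\mathsf X}$.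

*Proof.* Taking determinants in $0\to N^*\to\Omega^1_{\mathsf X}\to T_{\mathcal F}^*\to0$ gives $K_{\mathsf X}\cong\omega_{\mathcal F}\otimes\det N^*$. So Serre duality is a perfect pairing
$$H^p(\mathsf X,\omega_{\mathcal F})\times H^q(\mathsf X,\det N^*)\to H^n(\mathsf X,K_{\mathsf X})\cong\mathbb C .$$
Wedging with $\det N^*=\Lambda^qN^*$ kills $N^*\wedge\Omega^{p-1}_{\mathsf X}$, because $\Lambda^{q+1}N^*=0$. Hence the wedge product $\Omega^p_{\mathsf X}\otimes\det N^*\to K_{\mathsf X}$ factors through $\omega_{\mathcal F}\otimes\det N^*$, and the induced map is the isomorphism above. Therefore the Serre pairing of $\bar\alpha$ with $\beta$ is $\alpha\cup\beta$. $\square$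

The next lemma produces one test class on every regular foliation.

**Lemma 2.** $c_1(N)\in H^1(\mathsf X,\Omega^1_{\mathsf X})$ is the image of some $\nu\in H^1(\mathsf X,N^*)$.

*Proof.* Cover $\mathsf X$ by open sets $U_i$ with submersions $g_i:U_i\to\mathbb C^q$ whose fibers are the leaves, and put $\eta_i=g_i^*(dy_1\wedge\dots\wedge dy_q)$. This is a closed form and a nowhere zero section of $\det N^*\subset\Omega^q_{\mathsf X}$ over $U_i$. On overlaps $\eta_i=f_{ij}\eta_j$ with $f_{ij}$ holomorphic and nowhere zero, so $(f_{ij})$ is a cocycle of $\det N^*$ (up to inversion). Since $\eta_i$ and $\eta_j$ are closed, $0=d\eta_i=df_{ij}\wedge\eta_j$. A $1$-form whose wedge product with a generator of $\Lambda^qN^*$ vanishes lies in $N^*$. Hence $d\log f_{ij}$ is a section of $N^*$, and the Čech cocycle $(d\log f_{ij})$ defines a class in $H^1(\mathsf X,N^*)$. Its image in $H^1(\mathsf X,\Omega^1_{\mathsf X})$ is a nonzero constant times $c_1(N)$. Divide by the constant. $\square$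

So $\nu^q\in H^q(\mathsf X,\det N^*)$ is always available, and it pairs with $\gamma^p$ to give, up to a nonzero constant, the number $\int_{\mathsf X}\gamma^pc_1(N)^q$. If this number is nonzero, then $\gamma^p\not\mapsto0$. To *disprove* the conjecture we need all test classes to give zero. The plan is therefore to find a regular foliation for which $H^q(\mathsf X,\det N^*)$ is a line spanned by $\nu^q$, so that the vanishing of $\gamma^p$ becomes one polynomial equation $\int\gamma^pc_1(N)^q=0$, and then to find an ample solution of that equation. The foliation of Section 1 does this.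

## 5. Curvature and Chern classes on the ball quotient

**Purpose.** We need the positivity of certain bundles on $B$, and their Chern numbers.

Let $E=\Gamma\backslash(\mathbb B\times W)$. It is a flat bundle of rank $3$, so in real cohomology (used throughout for Chern classes) $c_i(E)=0$ for $i>0$. Let $\ell\subset E$ be the tautological line subbundle, with fiber $x$ over $x$, and let $Q=E/\ell$. Since $T_{\mathbb P(W),x}=\operatorname{Hom}(x,W/x)$ equivariantly,
$$T_B\cong\ell^*\otimes Q .$$
Put $\omega=c_1(\ell)$.

**Curvature convention.** Let $F$ be a Hermitian holomorphic bundle with a holomorphic frame whose Gram matrix at a point $0$ is the identity, with vanishing first derivatives. For $q$ with constant coefficients in this frame,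
$$\Theta_F(\xi,\bar\xi,q,\bar q)=-\partial_\tau\partial_{\bar\tau}\,|q|^2_{z=\tau\xi}\big|_{\tau=0}.$$
We call $F$ *Griffiths negative* (*seminegative*) if this is $<0$ ($\le0$) at every point for all nonzero $\xi,q$; the dual bundle is then Griffiths positive (semipositive). For a line bundle this is the sign of the usual curvature. A line bundle on a projective manifold is *nef* if its degree on every curve is $\ge0$; a line bundle with a metric of semipositive curvature is nef. A bundle $F^*$ is called ample or nef if the line bundle $\mathcal O_{\mathbb P(F)}(1)$ is; here $\mathcal O(-1)$ is the tautological line subbundle.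

**Lemma 3.** If $F$ is Griffiths negative (seminegative), then the metric induced on $\mathcal O_{\mathbb P(F)}(1)$ has positive (semipositive) curvature.

*Proof.* Take a point of $\mathbb P(F)$ over $0$ and a frame $e_1,\dots,e_r$ as above with the point equal to $[e_1]$. Near it, $\mathcal O(-1)$ has the holomorphic section $\sigma=e_1+\sum_{a\ge2}y_ae_a$. The Gram matrix is the identity plus terms of order $2$ in $z$, so up to terms of order $3$ in $(y,z)$,
$$|\sigma|^2=1+|y|^2-\Theta_F(z,\bar z,e_1,\bar e_1)+(\text{terms in } z_iz_j\text{ and in }\bar z_i\bar z_j).$$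
The curvature of $\mathcal O(1)$ is $\partial\bar\partial\log|\sigma|^2$. At the point it is the Hermitian form $(y,\xi)\mapsto|y|^2-\Theta_F(\xi,\bar\xi,e_1,\bar e_1)$. $\square$

**The metrics.** Put on $\ell$ the metric $|x|^2=-\langle x,x\rangle$, and on $Q$ the metric
$$|q|^2=\langle q,q\rangle-\frac{|\langle q,x\rangle|^2}{\langle x,x\rangle},$$
which is positive, being the form on the $\langle\,,\rangle$-orthogonal complement of $\ell$. Both are $SU(2,1)$-invariant, so they descend to $B$. By transitivity it is enough to compute curvatures at $z=0$, with $x=(1,z)$.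

* *On $\ell$:* $|x|^2=1-|z|^2$, so the curvature at $0$ is $-\partial\bar\partial\log(1-|z|^2)=|\xi|^2$. Thus $\omega$ is a positive class, $B$ is projective by Kodaira, and $e:=\int_B\omega^2>0$.
* *On $Q$:* for $q=(0,q_1,q_2)$ we have $\langle q,x\rangle=\sum q_i\bar z_i$ and $\langle x,x\rangle=-(1-|z|^2)$, so $|q|_z^2=|q|^2+\dfrac{|\sum q_i\bar z_i|^2}{1-|z|^2}$. Hence $\Theta_Q(\xi,\bar\xi,q,\bar q)=-|\sum q_i\bar\xi_i|^2\le0$.
* *On $T_B=\ell^*\otimes Q$:* the squared norm is $|q|_z^2/(1-|z|^2)=|q|^2+|z|^2|q|^2+|\sum q_i\bar z_i|^2+O(|z|^4)$. The curvature is $-|\xi|^2|q|^2-|\sum q_i\bar\xi_i|^2$, which is $<0$ for $\xi,q\ne0$.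

By Lemma 3, $\mathcal O_{\mathbb P(Q)}(1)$ is nef, i.e. $Q^*$ is nef. Also $\mathcal O_{\mathbb P(T_B)}(1)$ is positive, so by Kodaira it is ample, i.e. $\Omega^1_B$ is ample.

**Chern classes.** From $c(Q)c(\ell)=c(E)=1$ we get $c(Q)=(1+\omega)^{-1}=1-\omega+\omega^2$. From $T_B=Q\otimes\ell^*$,
$$c_1(T_B)=-\omega-2\omega=-3\omega,\qquad c_2(T_B)=c_2(Q)-\omega\, c_1(Q)+\omega^2=3\omega^2 .$$

**Projective bundles.** For $F$ of rank $r$ on $S$ and $f:\mathbb P(F)\to S$, put $\xi=c_1(\mathcal O_{\mathbb P(F)}(1))$. The quotient $f^*F/\mathcal O(-1)$ has rank $r-1$ and total Chern class $c(F)/(1-\xi)$. Its $r$-th Chern class vanishes, which gives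
$$\sum_{i=0}^rc_i(F)\,\xi^{r-i}=0,\qquad f_*\xi^{r-1}=1,\quad f_*\xi^i=0\ (i<r-1).$$

## 6. The fourfold as a tower and as a blow-up

**Purpose.** We describe $X$ in two ways. The tower $X\to Y\to B$ gives projectivity and intersection numbers; the map to a flat $\mathbb P^2$-bundle gives the normal bundle.

**The tower.** Let $\varpi:Y=\mathbb P(T_B)=\mathbb P(Q)\to B$. A line in $Q_x=E_x/\ell_x$ is the same as a plane $V$ with $\ell_x\subset V\subset E_x$, so points of $Y$ are pairs $(x,V)$. Let $V\subset\varpi^*E$ also denote the tautological rank $2$ bundle. Then $X=\mathbb P(V)$, with projection $\rho:X\to Y$. In particular $X$ is a smooth projective fourfold. Put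
$$\zeta=c_1(\mathcal O_{\mathbb P(T_B)}(1)),\qquad h=c_1(\mathcal O_{\mathbb P(V)}(1)),$$
and omit pullbacks from the notation. The tautological line of $\mathbb P(\ell^*\otimes Q)$ is $\ell^*\otimes(V/\ell)$, so $-\zeta=-\omega+c_1(V/\ell)$. Hence
$$c_1(V/\ell)=\omega-\zeta,\qquad c_1(V)=2\omega-\zeta .$$

**The flat bundle.** Let $\pi:X_0=\mathbb P(E)=\Gamma\backslash(\mathbb B\times\mathbb P(W))\to B$, and let
$$b:X\to X_0,\qquad(x,v,V)\mapsto(x,v).$$
Off $\{v=x\}$ the plane $V=x+v$ is determined, so $b$ is a birational morphism of smooth projective varieties. In fact it is the blow-up of the section $\{v=x\}$: in affine coordinates with $y=v-x\in\mathbb C^2$, a point of $X$ is $(x,y,[y'])$ with $y\in[y']$.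

The relative tangent bundle of $\mathbb B\times\mathbb P(W)\to\mathbb B$ is the pullback of $T_{\mathbb P(W)}$ by the second projection, and $g$ is that projection composed with the lift of $b$. So $N\cong b^*T_{X_0/B}$. The tautological line at $(x,v,V)$ is $v$, so $h=b^*c_1(\mathcal O_{\mathbb P(E)}(1))$; we write $h$ for this class on $X_0$ too. Since $c_i(E)=0$ for $i>0$, the projective bundle relation and the relative Euler sequence give
$$h^3=0,\qquad c_1(N)=3h,\qquad\int_Xh^2\omega^2=\int_{X_0}h^2\omega^2=\int_B\omega^2=e .$$

**The foliation on $X_0$, and why it is not enough.** The space $X_0$ already carries a regular foliation $\mathcal F_0$ of dimension $2$ and codimension $2$: its leaves are the images of $\mathbb B\times\{v\}$, and it is simpler than $\mathcal F$. But $T_{X_0}=T_{\mathcal F_0}\oplus T_{X_0/B}$, so fact (ii) rules it out as a counterexample. The blow-up destroys this splitting: the curves $\{x=v\text{ fixed},\ V\text{ varying}\}$ are contracted by $X\to B$ and are tangent to $\mathcal F$, so $T_{\mathcal F}$ and $\ker(T_X\to T_B)$ meet along $\{v=x\}$.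 Yet $\mathcal F$ remains regular, because the blown-up section $\{v=x\}$ is transverse to the leaves of $\mathcal F_0$: each leaf of $\mathcal F_0$ is blown up at the points where it meets the section.

## 7. The vanishing criterion

**Statement.** For every $\gamma\in H^{1,1}(X)$,
$$\gamma^2\mapsto0\in H^2(X,\omega_{\mathcal F})\iff\int_X\gamma^2h^2=0.\tag{1}$$

**Step 1: $H^2(X,\det N^*)$ is one-dimensional.** We have $\det N^*=b^*K_{X_0/B}$. Since $b$ is a birational morphism of smooth projective varieties, $Rb_*\mathcal O_X=\mathcal O_{X_0}$. By the projection formula $H^2(X,\det N^*)=H^2(X_0,K_{X_0/B})$. The fibers of $\pi$ are projective planes, and $H^i(\mathbb P^2,K_{\mathbb P^2})$ is $0$ for $i\ne2$ and $\mathbb C$ for $i=2$. So $R^i\pi_*K_{X_0/B}=0$ for $i\ne2$, and $R^2\pi_*K_{X_0/B}\cong\mathcal O_B$ by the trace map of relative duality. The Leray spectral sequence gives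
$$H^2(X_0,K_{X_0/B})=H^0(B,\mathcal O_B)=\mathbb C .$$

**Step 2: a generator.** Lemma 2 gives $\nu\in H^1(X,N^*)$ with image $c_1(N)=3h$ in $H^1(X,\Omega^1_X)$. Put $\beta=\nu^2\in H^2(X,\Lambda^2N^*)=H^2(X,\det N^*)$. Cup products are compatible with the inclusion $N^*\subset\Omega^1_X$, so $\beta$ maps to $9h^2$ in $H^2(X,\Omega^2_X)$. Since $\int_Xh^2\omega^2=e\ne0$, we have $h^2\ne0$, hence $\beta\ne0$. By Step 1, $H^2(X,\det N^*)=\mathbb C\beta$.

**Step 3: duality.** By Lemma 1 and Step 2, $\gamma^2\mapsto0$ if and only if $\gamma^2\cup\beta=0$ in $H^4(X,K_X)$. The wedge product $\Omega^2_X\otimes\det N^*\to K_X=\Omega^4_X$ is the restriction of $\Omega^2_X\otimes\Omega_X^2\to\Omega^4_X$, so $\gamma^2\cup\beta$ is $\gamma^2\cdot9h^2$, which corresponds to $9\int_X\gamma^2h^2$ up to a nonzero constant. This proves (1). $\square$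

**Check on $X_0$.** The same three steps, without $b$, prove (1) for $(X_0,\mathcal F_0)$. Every class in $H^{1,1}(X_0)$ has the form $\gamma=sh+\pi^*\delta$, and $\int_{X_0}\gamma^2h^2=\int_B\delta^2$ because $h^3=0$ and $\pi_*h^2=1$. If $\gamma$ is Kähler, then $s>0$ (restrict to a fiber of $\pi$). Moreover $\delta-s\omega$ is Kähler on $B$: restrict $\gamma$ to the section $\{v=x\}$, where $h=-c_1(\ell)=-\omega$. So $\delta$ is Kähler and $\int_B\delta^2>0$. The criterion never detects vanishing on $X_0$, as fact (ii) predicts.

## 8. Intersection numbers and the proof of Theorem A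

**Step 1: push-forwards.** This step computes what (1) needs. On $X=\mathbb P(V)$ the relation $h^2+c_1(V)h+c_2(V)=0$ gives
$$\rho_*h=1,\qquad\rho_*h^2=-c_1(V)=\zeta-2\omega .$$
On $Y=\mathbb P(T_B)$ the relation $\zeta^2+c_1(T_B)\zeta+c_2(T_B)=0$, multiplied by $1$ and by $\zeta$, gives
$$\varpi_*\zeta=1,\qquad\varpi_*\zeta^2=-c_1(T_B)=3\omega,\qquad\varpi_*\zeta^3=c_1(T_B)^2-c_2(T_B)=9\omega^2-3\omega^2=6\omega^2 .$$

**Step 2: the numbers.** By the projection formula,
$$\int_X\zeta^2h^2=\int_Y\zeta^2(\zeta-2\omega)=6e-6e=0,$$
$$\int_X\zeta\omega h^2=\int_Y\zeta\omega(\zeta-2\omega)=3e-2e=e,\qquad\int_X\omega^2h^2=\int_Y\omega^2(\zeta-2\omega)=e .$$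

**Step 3: the quadratic form.** Let $\gamma=sh+t\zeta+u\omega$. Since $h^3=0$, all terms containing $s$ drop out of $\gamma^2h^2$, and
$$\int_X\gamma^2h^2=\int_X(t\zeta+u\omega)^2h^2=2tu\,e+u^2e=e\,u\,(u+2t).\tag{2}$$

**Step 4: an ample class with $u=0$.** The class $\zeta$ is ample on $Y=\mathbb P(T_B)$, because $\Omega^1_B$ is ample (Section 5). The class $h$ is ample relative to $\rho$. Hence $\zeta+sh$ is ample on $X$ for all sufficiently small rational $s>0$. For $\gamma=\zeta+sh$ we have $t=1$, $u=0$, so $\int_X\gamma^2h^2=0$ by (2), and by (1) $\gamma^2\mapsto0$ in $H^2(X,\omega_{\mathcal F})$. This proves Theorem A, and the conjecture is false. $\blacksquare$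

**How the blow-up made this possible.** Let $\Delta=\{v=x\}\subset X$, the exceptional divisor of $b$. It is the zero locus of the composite $\mathcal O_{\mathbb P(V)}(-1)\to V\to V/\ell$, which is a nonzero linear form on each fiber of $\rho$, so the zeros are simple and
$$[\Delta]=h+c_1(V/\ell)=h+\omega-\zeta .$$
Write $\gamma=ah+c\,\omega-d[\Delta]$. Then $(s,t,u)=(a-d,\,d,\,c-d)$, and (2) becomes
$$\int_X\gamma^2h^2=e(c-d)(c+d)=e\,(c^2-d^2).$$
One can see this directly: on $\Delta\cong Y$ we have $h|_\Delta=-\omega$ and $[\Delta]|_\Delta=-\zeta$, so $\int_Xh^2\omega[\Delta]=\int_Y\omega^3=0$ and $\int_Xh^2[\Delta]^2=-\int_Y\omega^2\zeta=-e$. On $X_0$ only the form $e\,c^2$ was present; the exceptional divisor adds $-e\,d^2$, so a zero with $d\neq0$ appears at $c=d$. What remained was to know that an ample class can satisfy $c=d$, i.e. $u=0$. This is the ampleness of $\zeta$, i.e. of $\Omega^1_B$.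

## 9. All dimensions and codimensions: proof of Theorem B

**Step 1: the positive range.** If $p=0$, $q=0$ or $p=1$, every regular foliation is cohomologically Kähler by Section 3. If $q=1$, this is fact (i).

**Step 2: counterexamples for $p,q\ge2$.** The purpose is to enlarge dimension and codimension by taking products. Let $(X,\mathcal F,\gamma)$ be as in Theorem A. Let $A,A'$ be projective manifolds of dimensions $p-2$ and $q-2$ (for instance projective spaces, or a point), with ample classes $\kappa,\kappa'$. On $X'=X\times A\times A'$ let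
$$T_{\mathcal F'}=\mathrm{pr}_1^*T_{\mathcal F}\oplus\mathrm{pr}_2^*T_A .$$
This is an involutive subbundle of rank $p$, so $\mathcal F'$ is a regular foliation of dimension $p$ and codimension $2+(q-2)=q$. The class $\gamma'=\gamma+\kappa+\kappa'$ (pullbacks omitted) is ample.

The map $\Omega^p_{X'}\to\omega_{\mathcal F'}=\Lambda^pT^*_{\mathcal F'}$ is the $p$-th exterior power of $\Omega^1_{X'}\to T^*_{\mathcal F'}$. So the image of $\gamma'^p$ is the $p$-th power of the image of $\gamma'$ in
$$H^1(X',T^*_{\mathcal F'})=H^1(X',\mathrm{pr}_1^*T^*_{\mathcal F})\oplus H^1(X',\mathrm{pr}_2^*\Omega^1_A).$$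
The class $\kappa'$ comes from $H^1(X',\mathrm{pr}_3^*\Omega^1_{A'})$, and $\mathrm{pr}_3^*\Omega^1_{A'}$ restricts to $0$ on $T_{\mathcal F'}$, so $\kappa'$ maps to $0$. The image of $\gamma'$ is therefore $\gamma_{\mathcal F}+\kappa$, with $\gamma_{\mathcal F}\in H^1(\mathrm{pr}_1^*T_{\mathcal F}^*)$ and $\kappa\in H^1(\mathrm{pr}_2^*\Omega_A^1)$. These two classes commute in $\bigoplus_kH^k(\Lambda^kT^*_{\mathcal F'})$. Since $\operatorname{rk}T_{\mathcal F}=2$ and $\operatorname{rk}\Omega^1_A=p-2$, we have $\gamma_{\mathcal F}^3=0$ and $\kappa^{p-1}=0$, so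
$$(\gamma_{\mathcal F}+\kappa)^p=\binom p2\,\gamma_{\mathcal F}^2\,\kappa^{p-2}.$$
But $\gamma_{\mathcal F}^2$ is the pullback of the image of $\gamma^2$ in $H^2(X,\omega_{\mathcal F})$, which is $0$. So $\gamma'^p\mapsto0$, and $\mathcal F'$ is not cohomologically Kähler.

**Step 3: total dimension.** If $p+q\le3$ then $p\le1$ or $q\le1$, so the conjecture holds. If $n\ge4$, take $p=2$, $q=n-2\ge2$. $\blacksquare$

## 10. The Kähler cone in the span of $h,\zeta,\omega$: proof of Theorem C

Let $\gamma=sh+t\zeta+u\omega$ and $\mathcal C=\{s>0,\ t>0,\ u+t>s\}$, an open convex cone.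

**Step 1: a Kähler class lies in $\mathcal C$.** Assume $\gamma$ is Kähler. We test it on suitable subvarieties.

On a fiber of $\rho$ the classes $\zeta,\omega$ vanish and $h$ has degree $1$. So $\gamma$ has degree $s$ there, and $s>0$.

The divisor $\Delta=\{v=x\}$ is the section of $\rho$ given by $\ell\subset V$. So $\Delta\cong Y$, $h|_\Delta=-c_1(\ell)=-\omega$, and
$$\gamma|_\Delta=t\zeta+m\omega,\qquad m=u-s .$$
On a fiber of $\Delta\cong Y\to B$ it has degree $t$, so $t>0$.

On $Y$, with $\int_Y\zeta^3=6e$, $\int_Y\zeta^2\omega=3e$, $\int_Y\zeta\omega^2=e$ and $\omega^3=0$,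
$$\int_Y(t\zeta+m'\omega)^3=6et^3+9et^2m'+3etm'^2=3et\,(t+m')(2t+m').$$
For every $m'\ge m$ the class $t\zeta+m'\omega=\gamma|_\Delta+(m'-m)\omega$ is Kähler on $Y$, because $\omega$ is represented there by a semipositive form (pulled back from $B$). So the integral is positive for all $m'\ge m$. If $m\le-t$, then $m'=-t$ is allowed and gives $0$, a contradiction. Hence $m>-t$, that is, $u+t>s$.

**Step 2: three nef classes.** Write
$$\gamma=s(h+\omega)+t(\zeta-\omega)+(u+t-s)\,\omega .$$
We show that the three classes on the right are nef.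

* $\omega$ is the pullback of a positive class on $B$.
* $\zeta-\omega=c_1((V/\ell)^*)$, and $V/\ell=\mathcal O_{\mathbb P(Q)}(-1)$. So $\zeta-\omega=c_1(\mathcal O_{\mathbb P(Q)}(1))$, which is nef by Section 5.
* $h+\omega$ is the pullback by $b$ of $c_1(L)$, where $L=\mathcal O_{\mathbb P(E)}(1)\otimes\pi^*\ell$. It suffices that $L$ is nef on $X_0$.

For the last point, dualizing $0\to\mathcal O_B\to E\otimes\ell^*\to Q\otimes\ell^*=T_B\to0$ gives
$$0\to\Omega^1_B\to E^*\otimes\ell\to\mathcal O_B\to0 .$$
An extension of nef bundles is nef (Demailly–Peternell–Schneider, *Compact complex manifolds with numerically effective tangent bundles*, 1994), so $E^*\otimes\ell$ is nef, and this is the nefness of $L$. In this case there is a short direct argument. Let $n:\tilde C\to C\subset X_0$ be the normalization of an irreducible curve and $f=\pi\circ n$. If $f$ is constant, then $n^*L=n^*\mathcal O_{\mathbb P(E)}(1)$ has positive degree. Otherwise, $\mathcal O_{\mathbb P(E)}(-1)\otimes\pi^*\ell^*\subset\pi^*(E\otimes\ell^*)$ is a line subbundle with dual $L$, so there is a surjection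 $f^*(E^*\otimes\ell)\to n^*L$. Let $\sigma:f^*\Omega^1_B\to n^*L$ be its restriction.

If $\sigma=0$, then $n^*L$ is a quotient of $\mathcal O_{\tilde C}$, so $n^*L\cong\mathcal O_{\tilde C}$ has degree $0$. If $\sigma\ne0$, its image is a line bundle $L'=n^*L(-D)$ with $D\ge0$. Then $L'^*\subset f^*T_B$ is a line subbundle, which gives a lift $\tilde C\to Y=\mathbb P(T_B)$ of $f$ under which $L'$ is the pullback of $\mathcal O_{\mathbb P(T_B)}(1)$. This line bundle is ample and the lift is nonconstant, so $\deg n^*L\ge\deg L'>0$. Thus $L$ is nef.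

**Step 3: a class in $\mathcal C$ is Kähler.** By Step 2 every class in $\mathcal C$ is a nonnegative combination of nef classes, hence nef. By Section 8, $\eta=\zeta+s_0h$ is ample for small rational $s_0\in(0,1)$, and $\eta\in\mathcal C$ because $u+t=1>s_0$. Let $\gamma\in\mathcal C$. As $\mathcal C$ is open, $\gamma-\kappa\eta\in\mathcal C$ for small $\kappa>0$, so $\gamma-\kappa\eta$ is nef. Then $\gamma=(\gamma-\kappa\eta)+\kappa\eta$ is the sum of a nef and an ample real class, which is ample by Kleiman's criterion and hence Kähler.

**Step 4: the failure locus.** Let $\gamma\in\mathcal C$. Then $u+2t=(u+t)+t>s+t>0$, so in (2) the factor $u+2t$ is nonzero. By (1) and (2), $\gamma^2\mapsto0$ in $H^2(X,\omega_{\mathcal F})$ if and only if $u=0$. The class $h+2\zeta$ has $(s,t,u)=(1,2,0)$, and $u+t=2>1=s$, so it lies in $\mathcal C$ and is Kähler. It is the first Chern class of a line bundle, so that line bundle is ample by Kodaira. $\blacksquare$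

**Two consequences to keep straight.** By fact (ii), $T_{\mathcal F}$ has no holomorphic complement in $T_X$ in this example. Also, $\gamma^2\mapsto0$ for some Kähler classes and not for others: compare $h+2\zeta$ with $h+2\zeta+\omega$, which lies in $\mathcal C$ and has $u=1$. Nothing is claimed here about regular foliations for which $\gamma^p\mapsto0$ for every Kähler class.
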